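# A formula that sees the sign of the Fredholm index in the Calkin algebra

## 1. The group $\mathbb Z^3\rtimes\Lambda$ and its doubling map

Let
$$\Lambda=\ker\big(SL_3(\mathbb Z)\to SL_3(\mathbb Z/2)\big),\qquad G=\mathbb Z^3\rtimes\Lambda,\qquad (z,s)(z',s')=(z+sz',ss').$$
On $G$ we have two maps,
$$\alpha(z,s)=(2z,s),\qquad \chi(z,s)=(-1)^{z_1}.$$
The map $\alpha$ is an injective endomorphism, because $2z+s(2z')=2(z+sz')$. The map $\chi$ is a character, because $s\equiv1$ mod $2$ gives $(sz')_1\equiv z'_1$ mod $2$. Moreover $\chi\circ\alpha=1$.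

What these are for: we want a formula of continuous logic that takes the value $0$ at the image of the unilateral shift in the Calkin algebra and a positive value at its adjoint. The formula will assert that there are unitaries $u_g$ behaving like a representation of $G$, an isometry $w$ with $u_gw=\chi(g)w$, and a unitary $T$ with $Tu_g=u_{\alpha(g)}T$. Then $u_{\alpha(g)}(Tw)=Tu_gw=\chi(g)(Tw)$. So $T$ carries the place where $\mathbb Z^3$ acts through $\chi$ to a place where $2\mathbb Z^3$ acts through $2y\mapsto\chi(y)$: characters of $\mathbb Z^3$ get halved. We will attach a Fredholm index to the one-dimensional representation $\chi$. Repeated halving will transport this index to representations $\sigma_k$ of $G$ that have no small subrepresentations, and there a positive index will be impossible.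

Here are the $\sigma_k$. The set $\Omega=\{0,1\}^3\subset\mathbb Z^3\subset G$ represents the left cosets of $\alpha(G)=2\mathbb Z^3\rtimes\Lambda$: if $z=z'+2y$ with $z'\in\Omega$, then $(z,s)=z'\,\alpha(y,s)$. The element $0\in\Omega$ is the identity of $G$.

**Definition.** For a finite-dimensional unitary representation $\tau$ of $G$ on $L_\tau$, let $\tau^\sharp$ be the induced representation on $L_{\tau^\sharp}=\ell^2(\Omega)\otimes L_\tau$,
$$\tau^\sharp(g)(\delta_z\otimes v)=\delta_{z'}\otimes\tau(h)v\quad\text{if } gz=z'\alpha(h),\ z'\in\Omega,\ h\in G .$$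
Put $Jv=\delta_0\otimes v$, $\sigma_0=\chi$ and $\sigma_{k+1}=\sigma_k^\sharp$.

Since $\alpha$ is injective, $z'$ and $h$ are determined by $g$ and $z$. If also $g'z'=z''\alpha(h')$, then $g'gz=z''\alpha(h'h)$, so $\tau^\sharp$ is multiplicative. It is unitary because $z\mapsto z'$ is the permutation of $\Omega\cong G/\alpha(G)$ given by $g$. From $z\cdot0=z\,\alpha(0)$ we get $\tau^\sharp(z)Jv=\delta_z\otimes v$ for $z\in\Omega$, and from $\alpha(g)\cdot 0=0\cdot\alpha(g)$ we get the first of the following relations; the others are then clear: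
$$\tau^\sharp(\alpha(g))J=J\tau(g),\qquad J^*\tau^\sharp(z)^*\tau^\sharp(z')J=\delta_{zz'}1\ \ (z,z'\in\Omega),\qquad \sum_{z\in\Omega}\tau^\sharp(z)JJ^*\tau^\sharp(z)^*=1. \tag{1}$$
Taking adjoints in the first relation (at $g^{-1}$), $J^*\tau^\sharp(\alpha(g))=\tau(g)J^*$.

**Example.** Write characters of $\mathbb Z^3$ as $y\mapsto e^{2\pi i\langle y,\omega\rangle}$ with $\omega\in(\mathbb R/\mathbb Z)^3$; then $\chi|_{\mathbb Z^3}$ is $\omega=(\frac12,0,0)$. There are eight $\omega$ with $2\omega=(\frac12,0,0)$, namely $\omega_1\in\{\frac14,\frac34\}$ and $\omega_2,\omega_3\in\{0,\frac12\}$. Each occurs in $\sigma_1=\chi^\sharp$, with eigenvector $f_\omega=\sum_{z\in\Omega}e^{-2\pi i\langle z,\omega\rangle}\delta_z$. Indeed, if $y+z=z'+2h$ then $\sigma_1(y)\delta_z=\chi(h)\delta_{z'}$ and $e^{-2\pi i\langle z,\omega\rangle}=e^{2\pi i\langle y,\omega\rangle}e^{-2\pi i\langle z',\omega\rangle}\,\overline{\chi(h)}$, so $\sigma_1(y)f_\omega=e^{2\pi i\langle y,\omega\rangle}f_\omega$. As $\dim\sigma_1=8$, these are all.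

**Lemma 1.** Every nonzero subrepresentation of $\sigma_k$ has dimension at least $2^k$.

*Proof.* First we find which characters of $\mathbb Z^3$ can occur. For $y\in\mathbb Z^3$ and $z\in\Omega$, since $\mathbb Z^3$ is abelian and $2y=\alpha(y)$,
$$\tau^\sharp(2y)\tau^\sharp(z)J=\tau^\sharp(z)\tau^\sharp(2y)J=\tau^\sharp(z)J\tau(y).$$
So on each summand $\tau^\sharp(z)JL_\tau=\delta_z\otimes L_\tau$ the element $2y$ acts as $\tau(y)$. If $f$ is an eigenvector of $\tau^\sharp|_{\mathbb Z^3}$ for $\omega$, a nonzero component $\delta_z\otimes v_z$ of $f$ satisfies $\tau(y)v_z=e^{2\pi i\langle 2y,\omega\rangle}v_z$. Hence if $\omega$ occurs in $\tau^\sharp$, then $2\omega$ occurs in $\tau$. By induction, every $\omega$ occurring in $\sigma_k$ satisfies $2^k\omega=(\frac12,0,0)$, that is, $\omega=(a_1,a_2,a_3)/2^{k+1}$ with $a_1$ odd.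

Now we use $\Lambda$ to produce many characters from one. A nonzero subrepresentation contains an eigenvector $f$ of $\mathbb Z^3$, for some $\omega$. For $s\in\Lambda$ the vector $\sigma_k(s)f$ lies in it too, and
$$\sigma_k(y)\sigma_k(s)f=\sigma_k(s)\sigma_k(s^{-1}y)f=e^{2\pi i\langle y,s^{-T}\omega\rangle}\sigma_k(s)f.$$
Take $s=1-2lE_{12}\in\Lambda$, so $s^{-T}=1+2lE_{21}$ and $s^{-T}\omega=\omega+2l\omega_1e_2$. Its second coordinate is $\omega_2+la_1/2^k$. As $a_1$ is odd, these are $2^k$ distinct elements of $\mathbb R/\mathbb Z$ for $0\le l<2^k$. Eigenvectors for distinct characters are linearly independent. $\square$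

## 2. Types in the Calkin algebra and the index

Let $H$ be a separable infinite-dimensional complex Hilbert space, $K(H)\subset B(H)$ the compact operators, $\mathcal Q=\mathcal Q(H)=B(H)/K(H)$ the Calkin algebra and $\pi\colon B(H)\to\mathcal Q$ the quotient map. Let $S$ be the unilateral shift, $Se_n=e_{n+1}$.

An operator $A$ is Fredholm if and only if $\pi(A)$ is invertible, and $\dim\ker A-\dim\operatorname{coker}A$ depends only on $\pi(A)$. So each invertible $x\in\mathcal Q$ has an index $\operatorname{ind}x\in\mathbb Z$. It is additive on products and constant along norm-continuous paths of invertibles. Three consequences are used throughout. A positive invertible element has index $0$, by the segment to $1$. Hence an invertible $x$ has the index of its unitary part $x|x|^{-1}$. Two unitaries $x,y$ with $\|x-y\|<1$ have the same index, as the segment from $1$ to $x^*y$ consists of invertibles. We have $\operatorname{ind}\pi(S)=-1$ and $\operatorname{ind}\pi(S)^*=1$.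

**Definition.** In the language of Farah–Hart–Sherman for unital C*-algebras, terms are $*$-polynomials with complex coefficients in the variables and the constants $0,1$; atomic formulas are $\|t\|$ for terms $t$; formulas are built from these by continuous functions $\mathbb R^n\to\mathbb R$ and the quantifiers $\sup_{\|y\|\le1}$, $\inf_{\|y\|\le1}$ over the unit ball. For a formula $\varphi(x)$ without parameters and $a\in A$, $\varphi^A(a)$ is its value. The type of $a$ in $A$ is the map $\varphi\mapsto\varphi^A(a)$.

For example, $\inf_{\|y\|\le1}\max\{\|y^*y-1\|,\|yy^*-1\|,\|x-y^2\|\}$ is a formula measuring how far $x$ is from having a unitary square root. Two standard facts: an automorphism of $A$ preserves types, and each formula is uniformly continuous on bounded sets, by induction on its construction.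

The question, taken from Farah, Hart and Sherman, "Model theory of operator algebras II: Model theory", arXiv:1004.0741 (2010), is whether $\pi(S)$ and $\pi(S)^*$ have the same type in $\mathcal Q$. They do not.

**Theorem A.** There are a parameter-free formula $\psi(x)=\inf_{\bar y}\psi_0(x,\bar y)$, with $\psi_0$ quantifier-free, and $\varepsilon_0>0$ such that for every unitary $x\in\mathcal Q$
$$\operatorname{ind}x\le 0\Rightarrow \psi^{\mathcal Q}(x)=0,\qquad \operatorname{ind}x>0\Rightarrow\psi^{\mathcal Q}(x)\ge\varepsilon_0 .$$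
In particular $\psi^{\mathcal Q}(\pi(S))=0<\varepsilon_0\le\psi^{\mathcal Q}(\pi(S)^*)$, so $\pi(S)$ and $\pi(S)^*$ have different types in $\mathcal Q(H)$ (in ZFC), and an existential formula separates them.

**Theorem B.**
1. Unitaries of $\mathcal Q$ with the same type have the same index. Two normal elements $a,b\in\mathcal Q$ have the same type iff they are unitarily equivalent in $\mathcal Q$, iff they have the same spectrum $X$ and $\operatorname{ind}(a-\lambda)=\operatorname{ind}(b-\lambda)$ for all $\lambda\in\mathbb C\setminus X$.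
2. Every $*$-homomorphism $\Theta:\mathcal Q\to\mathcal Q$ multiplies the index by some integer $d\ge0$ (for nonunital $\Theta$ the index of $\Theta(x)$ is taken in the corner of $\Theta(1)$), and every $d\ge 0$ occurs. Automorphisms preserve the index, so none maps $\pi(S)$ to $\pi(S)^*$.

We try the simplest formulas first. In $B(H)$ itself the formula $\|xx^*-1\|$ separates: it is $1$ at $S$ and $0$ at $S^*$. In $\mathcal Q$ this is lost, since $SS^*-1$ is compact.

Quantifier-free formulas do not separate in $\mathcal Q$. The unitary $\pi(S)$ has spectrum $\mathbb T$: if the spectrum omitted a point, $\pi(S)$ would be $\exp(ia)$ for a self-adjoint $a$ and would have index $0$. So $\|t(\pi(S))\|=\sup_{z\in\mathbb T}|t(z)|$ for each $*$-polynomial $t$, and replacing $\pi(S)$ by $\pi(S)^*$ replaces $z$ by $\bar z$ and leaves the supremum unchanged.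

The formula $\inf_{\|y\|\le1}\max\{\|y^*y-1\|,\|yy^*-1\|,\|x-y^n\|\}$, $n\ge2$, does notice the index. If it vanished at a unitary $x$, some $y$ and its unitary part $y'$ would satisfy $\|x-y'^n\|<1$, so $n$ would divide $\operatorname{ind}x$. It is therefore positive at both $\pi(S)$ and $\pi(S)^*$. But $y\mapsto y^*$ shows that it has the same value at $x$ and $x^*$: it cannot see the sign.

## 3. Copies of $B(H)$ inside $\mathcal Q$, and formulas that are too weak

The sign of the index has an operator-theoretic meaning.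

**Lemma 2.** A unitary $x\in\mathcal Q$ with $\operatorname{ind}x\le0$ equals $\pi(X)$ for an isometry $X$; if $\operatorname{ind}x=0$, then $X$ is unitary. A unitary with $\operatorname{ind}x\geq 0$ is the image of a co-isometry.

*Proof.* Let $Y$ be a lift with polar decomposition $Y=U|Y|$. Then $\pi(|Y|)=(x^*x)^{1/2}=1$, so $\pi(U)=x$. Since $Y$ is Fredholm, the partial isometry $U$ has $\ker U=\ker Y$ and $(\operatorname{ran}U)^\perp=(\operatorname{ran}Y)^\perp$, both finite-dimensional, and $\dim\ker U\le\dim(\operatorname{ran}U)^\perp$ as $\operatorname{ind}x\le0$. Adding to $U$ a finite-rank partial isometry with initial space $\ker U$ and range inside $(\operatorname{ran}U)^\perp$ gives an isometry $X$ with $\pi(X)=x$. If the index is $0$, then $X$ is onto. For the last statement take adjoints. $\square$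

The algebra $\mathcal Q$ does not see $B(H)$, but it contains copies of it. Let $K$ be an infinite-dimensional separable Hilbert space and $\Phi:H\otimes K\to H$ a unitary. Then $a\mapsto\pi(\Phi(a\otimes1)\Phi^*)$ is an embedding of $B(H)$, because $a\otimes 1$ is compact only for $a=0$. If $X$ is an isometric lift of $x$, the element $V=\pi(\Phi(X\otimes1)\Phi^*)$ is an isometry in $\mathcal Q$. For a unit vector $\xi\in K$ let $w$ be the image of the isometry $\eta\mapsto\Phi(\eta\otimes\xi)$. Then $Vw=wx$: cutting $V$ down to $H\otimes\xi$ returns $x$.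

So one first asks for isometries $V,w$ with $Vw=wx$. This is useless: $V=x$, $w=1$ works for every unitary $x$. One has to say that $V$ looks like $X\otimes1$, that is, that $V$ commutes with something acting like $1\otimes B(K)$, in which $ww^*$ is $1\otimes{}$ a rank-one projection. It is natural to use a representation of a group on $K$ that has $\xi$ as its only $\chi$-eigenvector up to scalars. So the second attempt asks for unitaries $u_s$ satisfying relations of $G$ and commuting with $V$, such that $u_sw=\chi(s)w$ and $ww^*$ is the projection onto all $\chi$-eigenvectors. This stops working at exactly one point: the representation may be too small. Take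
$$u_s=\chi(s)1,\qquad V=x,\qquad w=1 .$$
All relations of $G$ hold, $V$ commutes with $u_s$, every vector is a $\chi$-eigenvector and $ww^*=1$, and $Vw=wx$. Here "$K$" is one-dimensional, and every unitary $x$ passes.

The doubling map removes this solution. Ask also for a unitary $T$ with $Tu_s=u_{\alpha(s)}T$ that commutes with $V$. With $u_s=\chi(s)1$ we have $u_{\alpha(s)}=\chi(\alpha(s))1=1$. Among any generators there is an $s$ with $\chi(s)=-1$, and for it $\|Tu_s-u_{\alpha(s)}T\|=2\|T\|$. This is at least $1$ unless $\|T\|<\frac12$, in which case $\|T^*T-1\|\ge\frac34$. By Section 1, $T$ forces not only $\chi$ but all the $\sigma_k$ to be present. The proof will show that with $T$ included, no unitary of positive index passes, even approximately. What makes approximate statements manageable is a spectral gap, uniform over all representations of $G$.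

## 4. Property (T) and a spectral gap

**Definition.** A countable group $G$ has property (T) if there are a finite $F_0\subset G$ and $\kappa>0$ such that every unitary representation $\varpi$ of $G$ with a unit vector $\xi$ satisfying $\max_{s\in F_0}\|\varpi(s)\xi-\xi\|<\kappa$ has a nonzero invariant vector. Such an $F_0$ is called a Kazhdan set.

**Example.** A finite group with $F_0=G$, $\kappa=1$ qualifies: if $\|\varpi(g)\xi-\xi\|<1$ for all $g$, the average of the $\varpi(g)\xi$ is invariant and at distance less than $1$ from the unit vector $\xi$, hence nonzero.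

Our $G$ has finite index in $\mathbb Z^3\rtimes SL_3(\mathbb Z)$, so it is a lattice in $\mathbb R^3\rtimes SL_3(\mathbb R)$. That group has property (T), and (T) passes to lattices (Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, Cor. 1.4.16 and Thm. 1.7.1). So $G$ has (T). Hence it is finitely generated, and every finite generating set is a Kazhdan set. Fix a finite generating set $F_0$, put $n=|F_0|$, and let $\kappa_0\in(0,1]$ be a constant as in the definition. Put
$$\theta=\frac{\kappa_0^4}{50n}.$$
For a unitary representation $\varpi$ let $B_\varpi=\frac12+\frac1{2n}\sum_{s\in F_0}\operatorname{Re}\varpi(s)$, where $\operatorname{Re}a=(a+a^*)/2$. Clearly $0\le B_\varpi\le1$, and $B_\varpi$ fixes invariant vectors. On the orthogonal complement of the invariant vectors, which is a representation without nonzero invariant vectors, each unit $\xi$ has some $s\in F_0$ with $\|\varpi(s)\xi-\xi\|\ge\kappa_0$, i.e. $\operatorname{Re}\langle\varpi(s)\xi,\xi\rangle\le1-\kappa_0^2/2$. So there $\langle B_\varpi\xi,\xi\rangle\le1-\kappa_0^2/(4n)\le1-12\theta$,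 because $12\theta=0.24\,\kappa_0^4/n$ and $\kappa_0\le1$. Hence
$$\operatorname{spec}(B_\varpi)\subset[0,1-12\theta]\cup\{1\}, \tag{2}$$
and the eigenspace for $1$ is the space of invariant vectors.

## 5. The representation on $L^2(\mathbb Q_2^3)$

We need an honest model: a representation of $G$ with a unitary implementing $\alpha$ and a unique $\chi$-eigenvector. Halving characters indefinitely suggests $2$-adic numbers.

Let $K=L^2(\mathbb Q_2^3)$ with Haar measure normalized by $|\mathbb Z_2^3|=1$, and let $e:\mathbb Q_2\to\mathbb T$ be the standard character with kernel $\mathbb Z_2$. For $z\in\mathbb Z^3$, $s\in\Lambda$ put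
$$(\gamma(z)f)(r)=e(\langle z,r\rangle)f(r),\qquad(\gamma(s)f)(r)=f(s^Tr),\qquad (T_0f)(r)=2^{-3/2}f(2r).$$
Then $(\gamma(s)\gamma(s')f)(r)=f(s'^Ts^Tr)=(\gamma(ss')f)(r)$, and
$$(\gamma(s)\gamma(z)\gamma(s)^{-1}f)(r)=e(\langle z,s^Tr\rangle)f(r)=(\gamma(sz)f)(r).$$
So $\gamma(z,s)=\gamma(z)\gamma(s)$ is a unitary representation of $G$; unitarity holds since $\det s=1$. Multiplication by $2$ scales Haar measure by $2^{-3}$, so $T_0$ is unitary. Finally $(T_0\gamma(z)f)(r)=2^{-3/2}e(\langle 2z,r\rangle)f(2r)$ and $(T_0\gamma(s)f)(r)=2^{-3/2}f(2s^Tr)$, so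
$$T_0\gamma(g)=\gamma(\alpha(g))T_0\qquad(g\in G).$$

**Lemma 3.** The space $\{f\in K:\gamma(g)f=\chi(g)f\ \text{for all } g\in G\}$ is spanned by the unit vector $\xi=1_C$, $C=\frac12e_1+\mathbb Z_2^3$.

*Proof.* **Step 1: the condition for $\mathbb Z^3$.** It says that on the support of $f$ (up to null sets) $e(r_1)=-1$ and $e(r_2)=e(r_3)=1$. The last two mean $r_2,r_3\in\mathbb Z_2$. The first means $2r_1\in\mathbb Z_2$, $r_1\notin\mathbb Z_2$, i.e. $r_1\in\frac12+\mathbb Z_2$. So the condition is that $f$ is supported on $C$.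

**Step 2: the condition for $\Lambda$.** It says $f(s^Tr)=f(r)$ for $s\in\Lambda$. The set $C$ is invariant under $s^T$, since $\frac12(s^T-1)e_1\in\mathbb Z_2^3$. So $1_C$ lies in the space, and $\|1_C\|^2=|C|=1$.

**Step 3: from $\Lambda$ to a compact group.** We want to replace $\Lambda$ by a group acting transitively on $C$. As $\mathbb Z_2$ is local, $SL_3(\mathbb Z_2)$ is generated by elementary matrices; approximating their entries by integers, $SL_3(\mathbb Z)$ is dense in $SL_3(\mathbb Z_2)$. Therefore $\Lambda$ is dense in the open subgroup $K(2)=\{k\in SL_3(\mathbb Z_2):k\equiv1\bmod 2\}$. Both are closed under transposition. $K(2)$ acts on $C$ preserving the measure, and the resulting action on $L^2(C)$ is strongly continuous. Hence an $f\in L^2(C)$ invariant under $\Lambda$ is invariant under $K(2)$.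

**Step 4: transitivity.** $C=\{\frac12v:v\in e_1+2\mathbb Z_2^3\}$. For such $v$ the first coordinate $v_1$ is a unit and $v_2,v_3$ are even. The lower triangular matrix with columns $v,\ v_1^{-1}e_2,\ e_3$ has determinant $1$, is $\equiv1$ mod $2$, and maps $e_1$ to $v$. So $K(2)$ is transitive on $C$.

**Step 5: invariant functions are constant.** The orthogonal projection of $L^2(C)$ onto the $K(2)$-invariant vectors is $f\mapsto\int_{K(2)}f(k\,\cdot)\,dk$. It maps continuous functions to $K(2)$-invariant continuous functions, which are constant by Step 4. Continuous functions are dense, so the range of the projection is the constants. Hence $f$ is constant on $C$. $\square$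

## 6. The formulas $\psi_m$, and their vanishing for $\operatorname{ind}x\le0$

For each $g\in G$ fix a word $\hat g$ in $F_0^{\pm1}$ representing $g$, with $\hat s=s$ for $s\in F_0$. For a tuple $u=(u_s)_{s\in F_0}$ let $u_g=\hat g(u)$, reading $s^{-1}$ as $u_s^*$. Let $R_1,R_2,\dots$ enumerate all words that are trivial in $G$.

**Definition.** $\psi_m(x)$ is the infimum over $u_s$ $(s\in F_0)$, $T,V,w$ in the unit ball of the maximum of the following quantities, $s$ ranging over $F_0$:

- (i) $\|u_s^*u_s-1\|$, $\|u_su_s^*-1\|$, $\|T^*T-1\|$, $\|TT^*-1\|$, $\|V^*V-1\|$, $\|w^*w-1\|$;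
- (ii) $\|R_i(u)-1\|$ for $i\le m$;
- (iii) $\|Tu_s-u_{\alpha(s)}T\|$;
- (iv) $\|Vu_s-u_sV\|$ and $\|VT-TV\|$;
- (v) $\|u_sw-\chi(s)w\|$ and $\max\{0,\|B_\chi-ww^*\|-(1-12\theta)\}$, where $B_\chi=\frac12+\frac1{2n}\sum_{s\in F_0}\operatorname{Re}(\chi(s)u_s)$;
- (vi) $\|Vw-wx\|$.

This is a parameter-free existential formula. Only (vi) involves $x$, and $\|w\|\le1$, so $\psi_m$ is 1-Lipschitz in $x$. The second quantity in (v) expresses, through the gap, that $ww^*$ is all of the $\chi$-eigenspace.

**Lemma 4.** If $x\in\mathcal Q$ is unitary and $\operatorname{ind}x\le0$, then $\psi_m(x)=0$ for all $m$.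

*Proof.* By Lemma 2, $x=\pi(X)$ with $X$ an isometry. Fix a unitary $\Phi:H\otimes K\to H$ with $K=L^2(\mathbb Q_2^3)$. Let $u_s,T,V,w$ be the images in $\mathcal Q$ of
$$\Phi(1\otimes\gamma(s))\Phi^*,\qquad\Phi(1\otimes T_0)\Phi^*,\qquad\Phi(X\otimes1)\Phi^*,\qquad\eta\mapsto\Phi(\eta\otimes\xi).$$
The first two are unitary and the last two isometric. Since $\gamma$ is a representation, (ii) vanishes and $u_g$ is the image of $\Phi(1\otimes\gamma(g))\Phi^*$, so $T_0\gamma(s)=\gamma(\alpha(s))T_0$ gives (iii). Operators on different tensor factors commute, which gives (iv). From $\gamma(s)\xi=\chi(s)\xi$ we get $u_sw=\chi(s)w$, and $(X\otimes1)(\eta\otimes\xi)=X\eta\otimes\xi$ gives $Vw=wx$. For the rest of (v), $B_\chi$ is the image of the operator $B_\varpi$ for $\varpi=1\otimes\gamma\chi$ (recall $\chi=\bar\chi$). Its invariant vectors form $H\otimes\mathbb C\xi$ by Lemma 3, and $ww^*$ is the image of the projection onto them, so $\|B_\chi-ww^*\|\le1-12\theta$ by (2). $\square$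

**Proposition 5.** There are $m$ and $\varepsilon_0>0$ with $\psi_m(x)\ge\varepsilon_0$ for all unitaries $x\in\mathcal Q$ with $\operatorname{ind}x>0$.

Lemma 4 and Proposition 5 together give Theorem A with $\psi=\psi_m$. Sections 7 to 11 prove the Proposition by contradiction.

## 7. Approximate solutions and uniform estimates

**Step 1: what failure means.** Suppose the Proposition fails. Then for each $m$ there are a unitary $x_m$ with $\operatorname{ind}x_m\ge1$ and a tuple $(u,T,V,w)$, depending on $m$, with all the quantities (i)–(vi) for $x=x_m$ less than $1/m$. For $m\ge2$ replace each $a\in\{u_s,T,V,w\}$ by $a(a^*a)^{-1/2}$. The change is $\|a|a|^{-1}(|a|-1)\|\le\||a|-1\|\le\|a^*a-1\|<1/m$, as $|t-1|\le|t^2-1|$ for $t\ge0$. Now $u_s,T$ are exactly unitary (they were invertible), $V,w$ are exactly isometries, and as $m\to\infty$ the listed quantities still tend to $0$, for each fixed $i$ in the case of $R_i$.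

**Step 2: from generators to group elements.** For fixed $g,h\in G$, $s\in F_0$, as $m\to\infty$,
$$u_gu_h-u_{gh},\quad Tu_g-u_{\alpha(g)}T,\quad [V,u_g],\quad [V,T],\quad u_sw-\chi(s)w,\quad Vw-wx_m\ \longrightarrow0 .\tag{3}$$
For the first, the word $\hat g\,\hat h\,\widehat{gh}^{-1}$ is trivial, hence one of the $R_i$, and the $u_s$ are unitary. For the second, $Tu_sT^*-u_{\alpha(s)}\to0$; taking adjoints, $Tu_s^*T^*-u_{\alpha(s)^{-1}}\to0$ by the first relation, and multiplying along the word $\hat g$ gives $Tu_gT^*-u_{\alpha(g)}\to0$, again by the first relation. For the third, $[V,u_s^*]=-u_s^*[V,u_s]u_s^*$ passes from $u_s$ to $u_s^*$, and then one passes to words. The others are in the list.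

**Convention.** $o(1)$ denotes quantities bounded by a sequence that tends to $0$ and depends only on $m$, hence uniformly over all representations considered. Write $a\approx b$ for $\|a-b\|=o(1)$.

**Definition.** For a Hilbert space $L$ let $\bar L$ be the conjugate space and $\bar X:\bar L\to\bar L'$, $\bar X\bar v=\overline{Xv}$, the conjugate of $X:L\to L'$. The map $X\mapsto\bar X$ is conjugate-linear and respects products and adjoints. An *admissible pair* (for $m$) is a unital $*$-representation $\Pi'$ of $\mathcal Q$ on a Hilbert space $\mathcal V$ together with a unitary representation $\varpi$ of $G$ on $\mathcal V$ commuting with $\Pi'(\mathcal Q)$. For it put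
$$W_s=\Pi'(u_s)\varpi(s),\qquad W_g=\hat g(W)=\Pi'(u_g)\varpi(g),\qquad B=\tfrac12+\tfrac1{2n}\sum_{s\in F_0}\operatorname{Re}W_s\in[0,1].$$

**Main example.** Let $\mathcal Q\subset B(\mathcal X)$ faithfully and unitally, let $\tau$ be a finite-dimensional unitary representation of $G$, and take $\mathcal V=\mathcal X\otimes\bar L_\tau$, $\varpi=1\otimes\bar\tau$. Then $W_g=u_g\otimes\overline{\tau(g)}$, and $B$ is an element $B_\tau\in\mathcal Q\otimes B(\bar L_\tau)$. For $\tau=\chi$ it is the $B_\chi$ of the formula. To see the meaning, replace $u$ by an honest representation $\gamma$ on $K$ and identify $f\otimes\bar v\in K\otimes\bar L_\tau$ with the operator $f\langle\,\cdot\,,v\rangle:L_\tau\to K$. Then $\gamma(g)\otimes\overline{\tau(g)}$ becomes $X\mapsto\gamma(g)X\tau(g)^*$, so invariant vectors are the intertwiners from $\tau$ to $\gamma$.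

The next lemma says that the gap survives for the approximate representations $W$, uniformly in the pair.

**Lemma 6.** There are $\delta_m\to0$ such that $\operatorname{spec}(B)\subset[0,1-3\theta]\cup[1-\delta_m,1]$ for all admissible pairs for $m$.

*Proof.* Let $\delta_m$ be the supremum of $1-\lambda$ over all $\lambda\in\operatorname{spec}(B)\cap(1-3\theta,1]$ and all admissible pairs for $m$ (and $0$ if there are none). If $\delta_m\not\to0$, there are $\delta>0$, infinitely many $m$, and for them admissible pairs with some $\lambda_m\in\operatorname{spec}(B)\cap(1-3\theta,1-\delta)$. Form the ultraproduct of the spaces $\mathcal V$ along a nonprincipal ultrafilter on these $m$, that is, bounded sequences modulo those whose norm tends to $0$ along the ultrafilter. For a trivial word $R$, $R(W)=\Pi'(R(u))R(\varpi)=\Pi'(R(u))\to1$ in norm. So the unitaries induced by the $W_s$ satisfy all relations of $G$ and define a unitary representation of $G$. As $B$ is self-adjoint, there are unit vectors $y_m$ with $\|By_m-\lambda_my_m\|\le1/m$.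 They induce an eigenvector of the operator $B$ of that representation for the eigenvalue $\lim\lambda_m\in[1-3\theta,1-\delta]$, contradicting (2). $\square$

Let $h:[0,1]\to[0,1]$ be continuous, $0$ on $[0,1-3\theta]$ and $1$ on $[1-\theta,1]$. From now on consider only $m$ with $\delta_m\le\theta$. Then $E:=h(B)$ is a projection, written $E_\tau\in\mathcal Q\otimes B(\bar L_\tau)$ in the main example; it is the projection onto "almost invariant vectors".

**Lemma 7.** Uniformly over all admissible pairs:

- (a) $\|W_gE-E\|=o(1)$ and $\|W_g^*E-E\|=o(1)$ for each fixed $g\in G$.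
- (b) If $X$ is an operator into $\mathcal V$ with $\|W_sX-X\|\le\eta$ for all $s\in F_0$, then $\|(1-E)X\|^2\le\eta\|X\|/(6\theta)$.
- (c) $\|(1-E)\Pi'(V)E\|=o(1)$.

*Proof.* (a) Note $1-B=\frac1{2n}\sum_s(1-\operatorname{Re}W_s)$ with nonnegative summands. By Lemma 6, a unit vector $y\in\operatorname{ran}E$ has $\langle(1-B)y,y\rangle\le\delta_m$. So $\|W_sy-y\|^2=2\langle(1-\operatorname{Re}W_s)y,y\rangle\le4n\delta_m$. As $W_s$ is unitary, $\|W_s^*E-E\|=\|W_sE-E\|\le(4n\delta_m)^{1/2}$. Telescoping, as in $W_sW_tE-E=W_s(W_tE-E)+(W_sE-E)$, gives $\|W_gE-E\|\le|\hat g|(4n\delta_m)^{1/2}$, where $|\hat g|$ is the word length. The same bound holds for $W_g^*$.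

(b) On $\operatorname{ran}(1-E)$ we have $B\le1-3\theta$, so $3\theta(1-E)\le1-B$. Also $X^*(1-B)X=\frac1{2n}\sum_s\operatorname{Re}X^*(1-W_s)X$ has norm at most $\eta\|X\|/2$. Hence $\|(1-E)X\|^2=\|X^*(1-E)X\|\le\eta\|X\|/(6\theta)$.

(c) Since $\varpi(s)$ commutes with $\Pi'(V)$ and $[V,u_s]\to0$, $W_s\Pi'(V)E\approx\Pi'(V)W_sE\approx\Pi'(V)E$, the last by (a). Apply (b) to $X=\Pi'(V)E$. $\square$

Put $V_\tau=E_\tau(V\otimes1)E_\tau$. By (c) and $V^*V=1$,
$$V_\tau^*V_\tau=E_\tau(V^*\otimes1)E_\tau(V\otimes1)E_\tau\approx E_\tau\quad\text{uniformly in }\tau. \tag{4}$$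

## 8. The index in corners

For $\dim L<\infty$, $\mathcal Q\otimes B(L)$ is the Calkin algebra of $H\otimes L$.

**Definition.** Let $E\in\mathcal Q\otimes B(L)$ be a projection and $a$ invertible in the corner $E(\cdot)E$. Then $\operatorname{ind}_E(a)$ is the Fredholm index of the invertible element $a+1-E$.

**Example.** If $E$ is the image of a projection $P$ and $a$ that of $PAP$, then $a+1-E$ lifts to $PAP|_{\operatorname{ran}P}\oplus1$. So $\operatorname{ind}_E(a)$ is the index of $PAP$ as an operator on $\operatorname{ran}P$.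

The corner index is constant along norm-continuous paths of invertibles of the corner. It is also invariant under equivalence of projections. Let $W\in\mathcal Q\otimes B(L,L')$ satisfy $W^*W=E$, $WW^*=E'$. Then
$$\operatorname{ind}_{E'}(WaW^*)=\operatorname{ind}_E(a). \tag{5}$$
Indeed put $Z=\begin{pmatrix}1-E&W^*\\W&1-E'\end{pmatrix}$, a self-adjoint element. Since $(1-E)W^*=0=W^*(1-E')$, we get $Z^2=1$. Next,
$$Z\begin{pmatrix}a+1-E&0\\0&1\end{pmatrix}Z=\begin{pmatrix}1-E&W^*\\Wa&1-E'\end{pmatrix}\begin{pmatrix}1-E&W^*\\W&1-E'\end{pmatrix}=\begin{pmatrix}1&0\\0&WaW^*+1-E'\end{pmatrix}.$$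
As $2\operatorname{ind}Z=\operatorname{ind}1=0$, (5) follows.

We need (5) in a version that tolerates errors.

**Lemma 8.** Let $E\in\mathcal Q\otimes B(L)$, $E'\in\mathcal Q\otimes B(L')$ be projections, $R=E'RE\in\mathcal Q\otimes B(L,L')$, $a=EaE$, $a'=E'a'E'$, $\|a\|,\|a'\|\le1$, and let
$$\|R^*R-E\|,\ \|RR^*-E'\|,\ \|a^*a-E\|,\ \|a'R-Ra\|\le\tfrac1{10}.$$
If $a$ is invertible in its corner, so is $a'$, and $\operatorname{ind}_{E'}(a')=\operatorname{ind}_E(a)$.

*Proof.* We straighten $R$ to a partial isometry. Put $W=R(R^*R)^{-1/2}$, inverse in the corner of $E$. Then $W^*W=E$ and $W|R|=R$. The projection $WW^*\le E'$ satisfies $WW^*R=R$, so $WW^*RR^*=RR^*$. As $RR^*$ is invertible in the corner of $E'$, $WW^*=E'$. Also $\|W-R\|=\|W(E-|R|)\|\le\|E-R^*R\|\le\frac1{10}$. Hence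
$$\|a'-WaW^*\|=\|(a'W-Wa)W^*\|\le\|a'(W-R)\|+\|a'R-Ra\|+\|(R-W)a\|\le\tfrac3{10}.$$
Since $a$ is invertible in its corner and $a^*a\ge0.9E$, the inverse of $WaW^*$ in the corner of $E'$ has norm at most $0.9^{-1/2}<1.06$. As $0.3\cdot1.06<1$, the segment from $WaW^*$ to $a'$ consists of invertibles of the corner of $E'$. So $\operatorname{ind}_{E'}(a')=\operatorname{ind}_{E'}(WaW^*)=\operatorname{ind}_E(a)$ by (5). $\square$

Below, the index of $V_\tau$ is always taken in the corner of $E_\tau$.

## 9. The corner of $\chi$ carries the index of $x_m$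

**Lemma 9.** For all large $m$, $V_\chi$ is invertible in its corner and $\operatorname{ind}(V_\chi)=\operatorname{ind}(x_m)\ge1$.

*Proof.* **Step 1: $E_\chi\approx ww^*$.** This makes precise that $w$ captures the whole $\chi$-eigenspace. For $\tau=\chi$ we have $W_s=\chi(s)u_s$, so $W_sw\approx w$ by (3), and $E_\chi w\approx w$ by Lemma 7(b). Let $q=ww^*$, a projection, and $c=E_\chi-q$. Then $E_\chi q\approx q\approx qE_\chi$, so $c^2=E_\chi-E_\chi q-qE_\chi+q\approx c$, and $\operatorname{spec}(c)$ lies within $o(1)$ of $\{0,1\}$. We exclude the part near $1$. Since $B_\chi\ge(1-\delta_m)E_\chi$, we have $B_\chi-q\ge c-\delta_m$, hence by (v)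
$$\sup\operatorname{spec}(c)\le\|B_\chi-q\|+\delta_m\le1-12\theta+o(1).$$
So for large $m$ all of $\operatorname{spec}(c)$ is within $o(1)$ of $0$, i.e. $\|c\|=o(1)$.

**Step 2: comparison of $x_m$ and $V_\chi$.** Let $R=E_\chi w\approx w$. Then $R^*R\approx w^*w=1$ and $RR^*\approx ww^*\approx E_\chi$. By Lemma 7(c) and (3),
$$V_\chi R=E_\chi VE_\chi w\approx VE_\chi w\approx Vw\approx wx_m\approx Rx_m .$$
Apply Lemma 8 with $E=1$, $a=x_m$, $E'=E_\chi$, $a'=V_\chi$. $\square$

## 10. Frobenius reciprocity transports the index from $\tau$ to $\tau^\sharp$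

To see which operator should compare the corners of $\tau$ and $\tau^\sharp$, look at the honest model $\gamma$ with $T_0$. If $X:L_\tau\to K$ intertwines $\tau$ and $\gamma$, put $X^\sharp(\delta_z\otimes v)=\gamma(z)T_0Xv$. For $gz=z'\alpha(h)$,
$$\gamma(g)\gamma(z)T_0Xv=\gamma(z')\gamma(\alpha(h))T_0Xv=\gamma(z')T_0X\tau(h)v,$$
so $X^\sharp$ intertwines $\tau^\sharp$ and $\gamma$. The inverse map is $Y\mapsto T_0^*YJ$. In the identification of operators $L_\tau\to K$ with $K\otimes\bar L_\tau$, the map $X\mapsto X^\sharp$ is $\sum_{z\in\Omega}\gamma(z)T_0\otimes\overline{\tau^\sharp(z)J}$. Up to the factor $8^{-1/2}$ this is the $M$ below. (For instance, starting from $1\mapsto\xi$, which intertwines $\chi$ and $\gamma$, one gets the functions $2^{-3/2}e(\langle z,\cdot\rangle)1_{\frac12C}$, $z\in\Omega$. These are orthonormal, as $\frac12C$ is a coset of $\frac12\mathbb Z_2^3$, and they span a copy of $\sigma_1$.)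

**Lemma 10.** For all large $m$ and *every* finite-dimensional unitary representation $\tau$ of $G$: if $V_\tau$ is invertible in its corner, then so is $V_{\tau^\sharp}$, and the indices agree.

*Proof.* Only finitely many group elements, not depending on $\tau$, enter below, and all errors come from (3) and Lemma 7. So all estimates are uniform in $\tau$. Write $E'=E_{\tau^\sharp}$ and
$$M=8^{-1/2}\sum_{z\in\Omega}u_zT\otimes\overline{\tau^\sharp(z)J}\in\mathcal Q\otimes B(\bar L_\tau,\bar L_{\tau^\sharp}).$$
By (1) the cross terms of $M^*M$ vanish, and $M^*M=\frac18\sum_zT^*u_z^*u_zT\otimes1=1$.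

**Step 1: $M$ maps the corner of $\tau$ into that of $\tau^\sharp$, i.e. $ME_\tau\approx E'ME_\tau$.** For $s\in F_0$ and $z\in\Omega$ write $sz=z'\alpha(g)$ with $z'\in\Omega$, $g\in G$. By (3), $u_su_zT\approx u_{z'}u_{\alpha(g)}T\approx u_{z'}Tu_g$, and by (1), $\tau^\sharp(s)\tau^\sharp(z)J=\tau^\sharp(z')\tau^\sharp(\alpha(g))J=\tau^\sharp(z')J\tau(g)$. For fixed $s$ the map $z\mapsto z'$ is a bijection of $\Omega$. So, with $g=g(s,z)$ and Lemma 7(a),
$$(u_s\otimes\overline{\tau^\sharp(s)})ME_\tau\approx8^{-1/2}\sum_{z\in\Omega}\big(u_{z'}T\otimes\overline{\tau^\sharp(z')J}\big)\big(u_g\otimes\overline{\tau(g)}\big)E_\tau\approx ME_\tau .$$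
Lemma 7(b) for $\tau^\sharp$ gives the claim.

**Step 2: $M^*$ maps back, i.e. $M^*E'\approx E_\tau M^*E'$.** First simplify $M^*E'$. By Lemma 7(a), $(u_z\otimes\overline{\tau^\sharp(z)})^*E'\approx E'$ for the eight $z\in\Omega$, so
$$M^*E'=8^{-1/2}\sum_{z\in\Omega}(T^*\otimes\bar J^*)(u_z\otimes\overline{\tau^\sharp(z)})^*E'\approx\sqrt8\,(T^*\otimes\bar J^*)E'.$$
For $s\in F_0$, using $u_sT^*\approx T^*u_{\alpha(s)}$ (from (3), as $T$ is unitary), $\tau(s)J^*=J^*\tau^\sharp(\alpha(s))$ and Lemma 7(a),
$$(u_s\otimes\overline{\tau(s)})(T^*\otimes\bar J^*)E'\approx(T^*\otimes\bar J^*)(u_{\alpha(s)}\otimes\overline{\tau^\sharp(\alpha(s))})E'\approx(T^*\otimes\bar J^*)E'.$$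
Lemma 7(b) for $\tau$, applied to $X=(T^*\otimes\bar J^*)E'$, gives the claim.

**Step 3: $M$ is onto the corner of $\tau^\sharp$, i.e. $E'MM^*E'\approx E'$.** Let $P=1\otimes\bar J\bar J^*$. As $TT^*=1$, Step 2 gives $E'MM^*E'\approx8E'PE'$. By (1) and $u_zu_z^*=1$, $\sum_{z\in\Omega}(u_z\otimes\overline{\tau^\sharp(z)})P(u_z\otimes\overline{\tau^\sharp(z)})^*=1$. Compressing by $E'$ and using Lemma 7(a), each of the eight summands becomes $\approx E'PE'$, so $8E'PE'\approx E'$.

**Step 4: comparison.** Let $R=E'ME_\tau$. By Step 1, $R^*R=E_\tau M^*E'ME_\tau\approx E_\tau M^*ME_\tau=E_\tau$. By Steps 2 and 3, $RR^*=E'ME_\tau M^*E'\approx E'MM^*E'\approx E'$. By (3), $Vu_zT\approx u_zVT\approx u_zTV$, so $(V\otimes1)M\approx M(V\otimes1)$. With Step 1 and Lemma 7(c),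
$$V_{\tau^\sharp}R=E'(V\otimes1)E'ME_\tau\approx E'(V\otimes1)ME_\tau\approx E'M(V\otimes1)E_\tau\approx E'ME_\tau(V\otimes1)E_\tau=RV_\tau .$$
By (4), $V_\tau^*V_\tau\approx E_\tau$. So Lemma 8 applies with $a=V_\tau$, $a'=V_{\tau^\sharp}$ for all large $m$, uniformly in $\tau$. $\square$

Now fix **one** $m$ so large that Lemmas 9 and 10 hold for it, $\delta_m\le\theta$, and $\|(1-E)\Pi'(V)E\|\le\frac12$ for all admissible pairs. Because Lemma 10 is uniform in $\tau$, we may induct on $k$ with this $m$ fixed: for all $k$, $V_{\sigma_k}$ is invertible in its corner and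
$$\operatorname{ind}(V_{\sigma_k})=\operatorname{ind}(x_m)\ge1. \tag{6}$$

## 11. Kernel vectors in the limit $k\to\infty$

Positive index yields kernel vectors upstairs, in $H\otimes\bar L_{\sigma_k}$. We take a limit of them in $k$ and split it into a part that has escaped to infinity in $H$ and a part that has not. The first cannot be annihilated because there $V$ is an exact isometry. The second is zero because $\sigma_k$ has no small subrepresentations.

**Step 1: kernel vectors.** By Lemma 2, lift each $u_s$ to $\hat U_s\in B(H)$ that is an isometry (if $\operatorname{ind}u_s\le0$) or a co-isometry (if $\operatorname{ind}u_s>0$). Lift $V$ to any $\hat V\in B(H)$. Write $L_k=L_{\sigma_k}$ and put, on $H\otimes\bar L_k$,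
$$\hat B_k=\tfrac12+\tfrac1{2n}\sum_{s\in F_0}\operatorname{Re}(\hat U_s\otimes\overline{\sigma_k(s)})\in[0,1],\quad F_k=h(\hat B_k),\quad Y_k=F_k(\hat V\otimes1)F_k+1-F_k .$$
The image of $\hat B_k$ in $\mathcal Q\otimes B(\bar L_k)$ is $B_{\sigma_k}$, so that of $F_k$ is $E_{\sigma_k}$ and that of $Y_k$ is $V_{\sigma_k}+1-E_{\sigma_k}$. By (6), $Y_k$ is Fredholm of index at least $1$, so there is a unit vector $y_k\in\ker Y_k$.

**Step 2: the ultraproduct.** Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$, $\mathcal H=\prod_{\mathcal U}(H\otimes\bar L_k)$ and $y=(y_k)_{\mathcal U}$, a unit vector. Let $\Pi(a)=(a\otimes1)_{\mathcal U}$ for $a\in B(H)$, and $\Sigma(g)=(1\otimes\overline{\sigma_k(g)})_{\mathcal U}$, a unitary representation of $G$ commuting with $\Pi$. Put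
$$B=(\hat B_k)_{\mathcal U}=\tfrac12+\tfrac1{2n}\sum_{s\in F_0}\operatorname{Re}(\Pi(\hat U_s)\Sigma(s)),\quad F=(F_k)_{\mathcal U}=h(B),\quad A=\Pi(\hat V);$$
$F=h(B)$ holds by polynomial approximation of $h$. Then $(FAF+1-F)y=0$.

**Step 3: the splitting.** Let $\mathcal H_K=\overline{\operatorname{span}}\,\Pi(K(H))\mathcal H$ and $\mathcal H_s=\mathcal H_K^\perp$. As an illustration, with $\mathbb C$ in place of each $\bar L_k$, a constant sequence $(\eta)_{\mathcal U}$ lies in $\mathcal H_K$. The vector $(e_k)_{\mathcal U}$ lies in $\mathcal H_s$, because $ae_k\to0$ for compact $a$ and so $\langle(e_k)_{\mathcal U},\Pi(a)v\rangle=\langle\Pi(a^*)(e_k)_{\mathcal U},v\rangle=0$. As $K(H)$ is an ideal, both subspaces reduce $\Pi(B(H))$, and they reduce everything commuting with $\Pi(B(H))$. So they reduce $B,F,A$, and both components of $y$ are annihilated by $FAF+1-F$.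

**Step 4: $FAF+1-F$ is injective on $\mathcal H_s$.** For $a\in K(H)$, $\Pi(a)\mathcal H_s\subset\mathcal H_s\cap\mathcal H_K=0$. So $\Pi$ induces a unital representation $\Pi'$ of $\mathcal Q$ on $\mathcal H_s$, and $(\Pi',\Sigma|_{\mathcal H_s})$ is an admissible pair with operator $B|_{\mathcal H_s}$. Hence $E:=F|_{\mathcal H_s}$ is a projection, $A|_{\mathcal H_s}=\Pi'(V)$ is an isometry, and by the choice of $m$
$$\|EAE\zeta\|^2=\|AE\zeta\|^2-\|(1-E)AE\zeta\|^2\ge\tfrac34\|E\zeta\|^2 .$$
If $(EAE+1-E)\zeta=0$, then applying $1-E$ gives $(1-E)\zeta=0$, so $EAE\zeta=0$, so $E\zeta=0$ and $\zeta=0$.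

**Step 5: the form of $\mathcal H_K$.** Fix a unit vector $\xi_0\in H$, let $p=\xi_0\xi_0^*$ be the projection onto it, and $\mathcal M=\Pi(p)\mathcal H=\prod_{\mathcal U}\bar L_k$. The map $\eta\otimes\mu\mapsto\Pi(\eta\xi_0^*)\mu$ ($\eta\in H$, $\mu\in\mathcal M$) preserves inner products, since
$$\langle\Pi(\eta\xi_0^*)\mu,\Pi(\eta'\xi_0^*)\mu'\rangle=\langle\eta,\eta'\rangle\langle\Pi(p)\mu,\mu'\rangle=\langle\eta,\eta'\rangle\langle\mu,\mu'\rangle .$$
Its range is dense in $\mathcal H_K$: the operators $\eta\zeta^*$ span a dense subspace of $K(H)$, and $\Pi(\eta\zeta^*)v=\Pi(\eta\xi_0^*)\Pi(\xi_0\zeta^*)v$ with $\Pi(\xi_0\zeta^*)v\in\mathcal M$. So $\mathcal H_K\cong H\otimes\mathcal M$, where $\Pi(a)=a\otimes1$ and $\Sigma(g)=1\otimes\rho(g)$ with $\rho=(\bar\sigma_k)_{\mathcal U}$.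

**Step 6: $\rho$ has no nonzero finite-dimensional subrepresentation.** This is where Lemma 1 enters; (T) is needed to pass from the limit back to finite $k$. Suppose $\eta_1,\dots,\eta_d$ is an orthonormal basis of an invariant subspace, $d\ge1$, $\rho(g)\eta_j=\sum_it_{ij}(g)\eta_i$ with $t:G\to U(d)$. Choose representatives $\eta_j=(\eta_j^{(k)})_{\mathcal U}$. Their Gram matrices converge to $1$ along $\mathcal U$; multiplying by the inverse square roots of the Gram matrices, we may assume that $\eta_1^{(k)},\dots,\eta_d^{(k)}$ are orthonormal for $\mathcal U$-many $k$. For such $k$,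
$$\zeta^{(k)}=d^{-1/2}\sum_j\eta_j^{(k)}\otimes\bar e_j\in\bar L_k\otimes\overline{\mathbb C^d}$$
is a unit vector. Since $\overline{t(s)}\,\bar e_j=\sum_l\overline{t_{lj}(s)}\,\bar e_l$ and $\sum_jt_{ij}\overline{t_{lj}}=\delta_{il}$, we get $\|(\bar\sigma_k\otimes\bar t)(s)\zeta^{(k)}-\zeta^{(k)}\|\to0$ along $\mathcal U$ for $s\in F_0$. So for $\mathcal U$-many $k$ this is less than $\kappa_0$ for all $s\in F_0$, and $\bar\sigma_k\otimes\bar t$ has a nonzero invariant vector, i.e. there is a nonzero intertwiner $\mathbb C^d\to\bar L_k$ from $t$ to $\bar\sigma_k$. Its range is a nonzero subrepresentation of $\bar\sigma_k$ of dimension at most $d$, and its conjugate is one of $\sigma_k$. For $2^k>d$ this contradicts Lemma 1.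

**Step 7: a trace inequality.** We need the Powers–Størmer inequality: for positive Hilbert–Schmidt operators $a,b$, $\|a-b\|_2^2\le\|a^2-b^2\|_1$. Put $c=a-b$ and let $(v_i)$ be an orthonormal basis of eigenvectors of $c$ with eigenvalues $\lambda_i$. As $a^2-b^2=\frac12(c(a+b)+(a+b)c)$ and $\pm c\le a+b$,
$$\|a^2-b^2\|_1\ge\sum_i|\langle(a^2-b^2)v_i,v_i\rangle|=\sum_i|\lambda_i|\langle(a+b)v_i,v_i\rangle\ge\sum_i\lambda_i^2=\|a-b\|_2^2 .$$

**Step 8: $B|_{\mathcal H_K}\le1-3\theta$.** Suppose $X\in H\otimes\mathcal M$ is a unit vector with $\langle BX,X\rangle>1-3\theta$. With the contractions $A_s=\hat U_s\otimes\rho(s)$, $\frac1{2n}\sum_s(1-\operatorname{Re}\langle A_sX,X\rangle)<3\theta$ with nonnegative summands, so $1-\operatorname{Re}\langle A_sX,X\rangle<6n\theta$ for each $s\in F_0$. Expanding the squares and using $\|A_s\|\le1$,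
$$\|A_sX-X\|,\ \|A_s^*X-X\|<\kappa:=(12n\theta)^{1/2}=\sqrt{0.24}\,\kappa_0^2<\kappa_0^2/2 .$$
Identify $H\otimes\mathcal M$ with the Hilbert–Schmidt operators $\bar{\mathcal M}\to H$, $\eta\otimes\mu\leftrightarrow\eta\langle\,\cdot\,,\bar\mu\rangle$. Then $A_sX=\hat U_sX\bar\rho(s)^*$. We get rid of $\hat U_s$, which is not part of a representation, by passing to absolute values. If $\hat U_s$ is an isometry, put $D=A_sX$; then $D^*D=\bar\rho(s)X^*X\bar\rho(s)^*$ and $|D|=\bar\rho(s)|X|\bar\rho(s)^*$. Otherwise $\hat U_s\hat U_s^*=1$; put $D=A_s^*X=\hat U_s^*X\bar\rho(s)$, and then $|D|=\bar\rho(s)^*|X|\bar\rho(s)$. In both cases, by Step 7 and $D^*D-X^*X=D^*(D-X)+(D-X)^*X$,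
$$\||D|-|X|\|_2^2\le\|D^*D-X^*X\|_1\le\|D-X\|_2(\|D\|_2+\|X\|_2)\le2\kappa<\kappa_0^2 .$$
So $\|\bar\rho(s)|X|\bar\rho(s)^*-|X|\|_2<\kappa_0$ for all $s\in F_0$ (in the second case conjugate by $\bar\rho(s)$), and $\||X|\|_2=1$. Thus $|X|$ is a $\kappa_0$-almost invariant unit vector of the unitary representation $\operatorname{Ad}\bar\rho$ on the Hilbert–Schmidt operators on $\bar{\mathcal M}$. By the choice of $\kappa_0$ there is a nonzero Hilbert–Schmidt operator $Z$ commuting with $\bar\rho(G)$. The eigenspace of the compact operator $ZZ^*$ for its largest eigenvalue is a nonzero finite-dimensional $\bar\rho$-invariant subspace, and its conjugate is $\rho$-invariant. This contradicts Step 6.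

**Step 9: conclusion.** By Step 8 and the choice of $h$, $F=h(B)=0$ on $\mathcal H_K$, so $FAF+1-F=1$ there and the $\mathcal H_K$-component of $y$ is $0$. By Step 4 its $\mathcal H_s$-component is $0$. This contradicts $\|y\|=1$ and proves Proposition 5, hence Theorem A. $\blacksquare$

## 12. Types of normal elements, and endomorphisms of $\mathcal Q$

*Proof of Theorem B(1).* **Step 1: the type of a unitary determines its index.** Using $\psi,\varepsilon_0$ from Theorem A, let $I_n(x)$, $n\ge1$, be the infimum over $y_1,\dots,y_n$ in the unit ball of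
$$\max\big\{\|x-y_1\cdots y_n\|,\ \max_i\|y_i^*y_i-1\|,\ \max_i\|y_iy_i^*-1\|,\ \max_i\max(0,\varepsilon_0-\psi(y_i^*))\big\}.$$
This is a formula. For unitary $x$ we claim $I_n(x)=0\iff\operatorname{ind}x\le-n$.

If $\operatorname{ind}x\le-n$, take $y_1=\dots=y_{n-1}=\pi(S)$ and $y_n=\pi(S)^{-(n-1)}x$, of index $(n-1)+\operatorname{ind}x\le-1$. All $y_i$ are unitaries of index at most $-1$, so $\psi(y_i^*)\ge\varepsilon_0$ by Theorem A, and the maximum is $0$.

Conversely let $I_n(x)=0$, choose $0<\eta<\min\{\frac12,\frac1{n+1},\frac{\varepsilon_0}2\}$ and $y_i$ with the maximum at most $\eta$. The unitaries $y_i'=y_i(y_i^*y_i)^{-1/2}$ satisfy $\|y_i'-y_i\|\le\eta$. As $\psi$ is 1-Lipschitz, $\psi(y_i'^*)\ge\varepsilon_0-2\eta>0$, so $\operatorname{ind}y_i'^*>0$ by Theorem A, i.e. $\operatorname{ind}y_i'\le-1$. Since $\|x-y_1'\cdots y_n'\|\le(n+1)\eta<1$, $\operatorname{ind}x=\sum_i\operatorname{ind}y_i'\le-n$.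

So the values $I_n(x),I_n(x^*)$, $n\ge1$, determine $\operatorname{ind}x$.

**Step 2: same type implies same spectrum and indices.** Let $a,b$ be normal with the same type. Then $\|a\|=\|b\|$. For $\lambda\in\mathbb C$ and $N=(\|a\|+|\lambda|)^2\ge(a-\lambda)^*(a-\lambda)$,
$$\operatorname{dist}(\lambda,\operatorname{spec}a)^2=\min\operatorname{spec}\big((a-\lambda)^*(a-\lambda)\big)=N-\|N-(a-\lambda)^*(a-\lambda)\|,$$
and likewise for $b$ with the same $N$. So $a,b$ have the same spectrum $X$. For $\lambda\notin X$ choose $*$-polynomials $p_i$ converging to $(t-\lambda)/|t-\lambda|$ uniformly on $X$. Since $\varphi(p_i(x))$ is a formula whenever $\varphi(x)$ is, $p_i(a)$ and $p_i(b)$ have the same type. They converge to the unitary parts $v_a,v_b$ of $a-\lambda,b-\lambda$. As formulas are uniformly continuous on bounded sets, $v_a,v_b$ have the same type, and Step 1 gives $\operatorname{ind}(a-\lambda)=\operatorname{ind}v_a=\operatorname{ind}v_b=\operatorname{ind}(b-\lambda)$.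

**Step 3: closing the circle.** If the spectra and the indices off the spectrum agree, then $a$ and $b$ are conjugate by $\pi(U)$ for a unitary $U\in B(H)$, by the Brown–Douglas–Fillmore theorem (*Unitary equivalence modulo the compact operators and extensions of C\*-algebras*, 1973). If $a,b$ are unitarily equivalent in $\mathcal Q$, an inner automorphism maps $a$ to $b$, so they have the same type.

*Proof of Theorem B(2).* **Step 1: reduction to unital $\Theta$.** The zero homomorphism gives $d=0$. Let $\Theta\ne0$ and $p=\Theta(1)\ne0$. The projection $p$ lifts to a projection: let $a=a^*$ be a self-adjoint lift. Its essential spectrum is contained in $\{0,1\}$, so some $t\in(0,1)$ is not in $\operatorname{spec}(a)$. Then $1_{(t,\infty)}$ is continuous on $\operatorname{spec}(a)$, and $1_{(t,\infty)}(a)$ is a projection lifting $p$. It has infinite rank as $p\ne0$. So there is $W\in\mathcal Q$ with $W^*W=1$, $WW^*=p$. By (5), $x\mapsto WxW^*$ is an isomorphism $\mathcal Q\cong p\mathcal Qp$ that turns the index into the corner index. Replacing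 $\Theta$ by $W^*\Theta(\cdot)W$, we may assume $\Theta$ unital.

**Step 2: $\Theta$ multiplies the index by an integer $d$.** A unitary $x$ of index $0$ lifts to a unitary of $B(H)$ by Lemma 2, so $x=\exp(ia)$ with $a=a^*\in\mathcal Q$. Its image $\exp(i\Theta(a))$ has index $0$, by the path $\exp(it\Theta(a))$. So the homomorphism $x\mapsto\operatorname{ind}\Theta(x)$ on unitaries vanishes on the kernel of $\operatorname{ind}$, and $\operatorname{ind}$ is onto $\mathbb Z$. Hence $\operatorname{ind}\Theta(x)=d\operatorname{ind}x$ for some $d\in\mathbb Z$ and all unitaries $x$, and by polar decomposition for all invertible $x$.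

**Step 3: $d\ge0$.** The formula $\psi$ is an infimum over the unit ball of a maximum of nondecreasing functions of norms of terms, and $\Theta$ is unital and contractive. So any tuple for $x$ is mapped to a tuple for $\Theta(x)$ with no larger value: $\psi(\Theta(x))\le\psi(x)$. With $x=\pi(S)$, $\psi(\Theta(\pi(S)))=0$, and Theorem A gives $-d=\operatorname{ind}\Theta(\pi(S))\le0$.

**Step 4: every $d$ occurs; automorphisms.** Each $d\ge1$ is realized by $x\mapsto x\otimes1_d\in M_d(\mathcal Q)\cong\mathcal Q$, the isomorphism coming from a unitary $H^d\cong H$, which preserves the index. For an automorphism, the multipliers of $\Theta$ and $\Theta^{-1}$ are nonnegative integers with product $1$, so $d=1$. Since $\operatorname{ind}\pi(S)=-1\ne1=\operatorname{ind}\pi(S)^*$, no automorphism maps $\pi(S)$ to $\pi(S)^*$. $\blacksquare$
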